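# The minimal Tjurina number of two equisingular branches with $I=n_g\overline\beta_g$

## 1. Two branches with semigroup $\langle 2,m\rangle$

**Notation.** Let $\mathcal O=\mathbb C\{x,y\}$ and let $C:\ f=0$ be a germ at $\boldsymbol 0$ of a reduced plane curve singularity. Its **Tjurina number** is
$$\tau(C)=\dim_{\mathbb C}\mathcal O/(f,f_x,f_y).$$
It does not depend on the coordinates or on the reduced equation $f$. For example, $y^2-x^m$ has $\tau=\dim\mathcal O/(x^{m-1},y)=m-1$.

A **branch** is an irreducible germ. If $D:\ h=0$ is a branch with primitive parametrization $\phi(t)$, then $k\mapsto k\circ\phi$ embeds $\mathcal O/(h)$ in $\mathbb C\{t\}$. The orders in $t$ of the nonzero elements of $\mathcal O/(h)$ form the **semigroup** $S$ of $D$. Its **conductor** $c$ is the least integer with $[c,\infty)\subset S$. The intersection multiplicity of $D$ with $k=0$ is $\dim\mathcal O/(h,k)=\operatorname{ord}_t(k\circ\phi)$. For $y^2=x^m$ with $m\ge 3$ odd, $\phi=(t^2,t^m)$, $S=\langle 2,m\rangle=\{0,2,4,\dots,m-1,m,m+1,\dots\}$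 and $c=m-1$. We use two classical facts from the start.

* The ring $\mathcal O/(h)\subset\mathbb C\{t\}$ contains $t^c\mathbb C\{t\}$ and has codimension $c/2$ in $\mathbb C\{t\}$.
* (Zariski, Lejeune-Jalabert.) Two reduced germs are topologically equivalent if and only if there is a bijection of their branches that preserves semigroups and pairwise intersection multiplicities.

The equisingularity class of $C$ is its topological class. So for $C=C_1\cup C_2$ with $S_1=S_2=S$, the class is fixed by $S$ and $I=[C_1,C_2]_0$. The number $\tau$ is not a topological invariant, and we want its minimum $\tau_{\min}$ on the class. We begin with $S=\langle 2,m\rangle$ and $I=2m$.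

**Counting with orders.** For a linear subspace $V\subset\mathbb C\{t\}$ write $\operatorname{ord}(V\setminus 0)$ for the set of orders of its nonzero elements. The image of $V$ in $\mathbb C\{t\}/(t^j)$ has dimension $\#\big(\operatorname{ord}(V\setminus0)\cap[0,j-1]\big)$. To see this, choose one element of $V$ for each order below $j$. Their images are independent, and every element of $V$ reduces, by successive subtraction, to a combination of them modulo $t^j$. Hence, if $V\supset t^k\mathbb C\{t\}$ for some $k$, then $\dim\mathbb C\{t\}/V=\#(\mathbb N\setminus\operatorname{ord}(V\setminus0))$.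

**Splitting off one branch.** Let $C=C_1\cup C_2$ have two distinct branches with equations $f_1,f_2$, and put $f=f_1f_2$, $\mathcal O_i=\mathcal O/(f_i)\subset\mathbb C\{t\}$. Write $h|_i$ for the class of $h$ in $\mathcal O_i$, and $\tau_1=\tau(C_1)$.

**Lemma 1.** Let $\mathfrak b=\{(\chi f_2)|_2:\ \chi \text{ a vector field with } \chi f_1\in(f_1)\}\subset\mathcal O_2$. Then
$$\tau(C)=I+\tau_1+\dim\mathcal O_2/\mathfrak b. \tag{1}$$

*Proof.* Let $T=(f,f_x,f_y)$. Multiplication by $f_1$ gives the exact sequence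
$$0\to\mathcal O/(T:f_1)\xrightarrow{\ f_1\ }\mathcal O/T\to\mathcal O/(T+(f_1))\to0 .$$
*Right-hand term.* Modulo $f_1$ we have $f\equiv0$, $f_x\equiv f_2f_{1,x}$, $f_y\equiv f_2f_{1,y}$. So this term is $\mathcal O_1/f_2J_1$ with $J_1=(f_{1,x},f_{1,y})\mathcal O_1$. Since $f_2$ is a nonzerodivisor on $\mathcal O_1$, its dimension is $\dim\mathcal O_1/f_2\mathcal O_1+\dim\mathcal O_1/J_1=I+\tau_1$.

*Left-hand term.* We have $h\in(T:f_1)$ if and only if $hf_1=\chi f+ef$ for some vector field $\chi$ and some $e\in\mathcal O$. Here $\chi f=f_2\,\chi f_1+f_1\,\chi f_2$. So $f_1$ divides $f_2\,\chi f_1$; as $(f_1)$ is prime and $f_2\notin(f_1)$, we get $\chi f_1=\alpha f_1$, and then $h=\chi f_2+(\alpha+e)f_2$. Conversely, if $\chi f_1=\alpha f_1$ and $h=\chi f_2+e'f_2$, then $hf_1=\chi f+(e'-\alpha)f\in T$. As $e'$ is arbitrary, $\mathcal O/(T:f_1)=\mathcal O_2/\mathfrak b$. $\square$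

**From vector fields to 1-forms.** Let a branch with equation $h$ be parametrized by $x=t^n$, $y=\varphi(t)$. Differentiating $h(t^n,\varphi(t))=0$ gives $nt^{n-1}h_x|+\varphi'h_y|=0$. Therefore, for $\chi=q\partial_x-p\partial_y$,
$$(\chi h)|=q|\,h_x|-p|\,h_y|=-\frac{h_y|}{nt^n}\,G,\qquad G=nt^n\,p|+t\varphi'\,q| . \tag{2}$$
The series $G$ is also determined by the pullback of $\omega=p\,dx+q\,dy$ to the branch, which is $G\,dt/t$.

**Proposition 2.** Let $m\ge3$ be odd. For two branches with semigroup $\langle2,m\rangle$ and $I=2m$ we have $\tau(C)\ge5m-1=2I+c$, and equality occurs in the class.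

*Proof.* **Step 1 (coordinates).** The purpose is to make $C_1$ explicit and to reduce $C_2$ to one power series. Branches of multiplicity 2 with distinct tangents have intersection multiplicity $4<2m$, so the tangents coincide; let them differ from $x=0$. By Weierstrass preparation and completing the square, $C_1$ is $y^2=x^ku(x)$ with $u(0)\ne0$. The exponent $k$ is odd because $C_1$ is irreducible, and $k\ge3$ because $C_1$ is singular. Replacing $x$ by $xu^{1/k}$ gives $y^2=x^k$, with semigroup $\langle2,k\rangle$, so $k=m$ and $f_1=y^2-x^m$. The common tangent is now $y=0$. Hence $C_2$ is parametrized by $x=t^2$, $y=\varphi(t)$ with $\operatorname{ord}\varphi\ge2$.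

The order of $f_1|_2=\varphi^2-t^{2m}$ is $2m$, so $\operatorname{ord}\varphi\ge m$. Write $\varphi=t^mz$ with $z=a+s_1t+s_2t^2+\cdots$. Then $f_1|_2=t^{2m}(z^2-1)$, so $I=2m$ means $a^2\ne1$. Every element of $\mathcal O_2$ is $h_0(t^2)+h_1(t^2)\varphi$, so its odd part is $h_1(t^2)$ times the odd part of $\varphi$. Thus the least odd element of the semigroup of $C_2$ is the order of the odd part of $\varphi$, and semigroup $\langle2,m\rangle$ means $a\neq0$. Conversely, every $z$ with $a\ne0$, $a^2\neq1$ gives a curve of the class.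

**Step 2 (vector fields with $\chi f_1\in(f_1)$).** We need generators of this module. Let $E=2x\partial_x+my\partial_y$ and $X=2y\partial_x+mx^{m-1}\partial_y$, so that $Ef_1=2mf_1$ and $Xf_1=0$. If $\chi f_1=\alpha f_1$, then $\chi'=\chi-\frac{\alpha}{2m}E$ satisfies $\chi'f_1=0$. Writing $\chi'=q\partial_x+q'\partial_y$, this says $-mx^{m-1}q+2yq'=0$; as $x^{m-1}$ and $y$ are coprime, $\chi'$ is a multiple of $X$. So $E$ and $X$ generate.

**Step 3 (restriction to $C_2$).** We compute $\mathfrak b$ by (2) with $n=2$. Take $f_2=(y-\varphi(t))(y-\varphi(-t))$, which is a series in $x=t^2$ and $y$. Then $f_{2,y}|_2=\varphi(t)-\varphi(-t)=2at^m+\cdots$, so $\mathfrak b=u\,t^{m-2}\mathfrak B$ with a unit $u$ and $\mathfrak B=\mathcal O_2G(E)+\mathcal O_2G(X)$, where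
$$G(E)=-2mt^2\varphi+2t^3\varphi'=2t^{m+3}z'=2t^{m+3}(s_1+2s_2t+\cdots),$$
$$G(X)=-2mt^{2m}+2t\varphi\varphi'=t\tfrac{d}{dt}\big(t^{2m}(z^2-1)\big)=2m(a^2-1)t^{2m}+2(2m+1)as_1t^{2m+1}+\cdots .$$
Since $\mathcal O_2$ has codimension $\frac{m-1}2$, we get $\dim\mathcal O_2/\mathfrak b=(m-2)+\dim\mathbb C\{t\}/\mathfrak B-\frac{m-1}2$, and (1) with $\tau_1=m-1$ becomes
$$\tau(C)=2m+(m-1)+\tfrac{m-3}2+\dim\mathbb C\{t\}/\mathfrak B .\tag{3}$$

**Step 4 (lower bound).** We bound $\mathfrak B$ from above by truncating at $t^{2m}$. Modulo $t^{2m}$ the element $G(X)$ and its multiples vanish. The class of $h|_2\,G(E)$ depends only on $h|_2$ modulo $t^{m-3}$, and $y|_2$ has order $m$. So the image of $\mathfrak B$ is spanned by $x^iG(E)$ with $0\le i\le\frac{m-5}2$, and its dimension is at most $\frac{m-3}2$. Hence $\dim\mathbb C\{t\}/\mathfrak B\ge2m-\frac{m-3}2$, and (3) gives $\tau\ge5m-1$.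

**Step 5 (equality).** We show that the bound is attained when
$$s_1\big(2m(a^2-1)s_2-(2m+1)as_1^2\big)\neq0.$$
The elements $x^iG(E)$, $0\le i\le\frac{m-5}2$, now have the distinct orders $m+3,m+5,\dots,2m-2$, so the image modulo $t^{2m}$ has dimension exactly $\frac{m-3}2$. The element $x^{(m-3)/2}G(E)$ has order $2m$. In $m(a^2-1)\,x^{(m-3)/2}G(E)-s_1G(X)$ the coefficient of $t^{2m}$ is $0$ and that of $t^{2m+1}$ is $4m(a^2-1)s_2-2(2m+1)as_1^2\ne0$. Multiplying these two elements by powers of $x$, we reach every order $\ge2m$. Since $\mathfrak B\supset\mathcal O_2G(X)\supset t^{2m+c}\mathbb C\{t\}$, we may count orders: $\dim\mathbb C\{t\}/\mathfrak B=2m-\frac{m-3}2$, so $\tau=5m-1$. $\square$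

For two cusps ($m=3$) this says $\tau_{\min}=14$, attained by $y^2=x^3$ together with $x=t^2,\ y=t^3(2+t)$. At the other extreme, $z=a$ constant gives $G(E)=0$, $\dim\mathbb C\{t\}/\mathfrak B=2m+\frac{m-1}2$ and $\tau=6m-3$, so $\tau$ is not constant on the class.

**What changes for a general semigroup.** Three things in this proof used multiplicity two. First, $C_1$ could be made quasi-homogeneous, so the relevant vector fields had two explicit generators. In general there are no explicit generators, and $\tau_1$ depends on $C_1$ and not only on $S$. Second, $\mathcal O_2$ below its conductor consisted of powers of $x$, so the orders in $\mathfrak B$ could be listed. Third, the cancellation $B=0$ for the Euler field (we saw $G(E)=2t^{m+3}z'$, with no term in $z$ itself) came from an explicit formula. Two features will survive: truncation at $t^I$ gives the lower bound, and two coefficients $s_1,s_2$ of $C_2$ suffice for equality.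

## 2. Semigroups with several generators, and the theorem

Let $S=\langle\overline\beta_0,\dots,\overline\beta_g\rangle$ be the semigroup of a singular branch, with its minimal generators $\overline\beta_0<\dots<\overline\beta_g$. So $g\ge1$ and $n:=\overline\beta_0\ge2$ is the multiplicity. Put $e_i=\gcd(\overline\beta_0,\dots,\overline\beta_i)$, so $e_0=n$, $e_g=1$, and $n_i=e_{i-1}/e_i$ for $1\le i\le g$. Write
$$N=n_g=e_{g-1}\ (\ge2),\qquad I_0=n_g\overline\beta_g .$$

Let $\mu_k$ be the group of $k$-th roots of unity. The following classical facts are in Zariski, *Le problème des modules pour les branches planes*, Ch. II; Hefez, *Irreducible plane curve singularities*, 2003; Wall, *Singular points of plane curves*, Ch. 2, 4–6.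

* **(F1)** A branch of multiplicity $n$ not tangent to $x=0$ has a Weierstrass polynomial $h\in\mathbb C\{x\}[y]$ of degree $n$ with $h(t^n,y)=\prod_{\varepsilon\in\mu_n}(y-\varphi(\varepsilon t))$, $\varphi=\sum_{j\ge n}c_jt^j$. Its **characteristic exponents** $n=\beta_0<\beta_1<\dots<\beta_g$ are defined by: $\beta_i$ is the least $j$ with $c_j\ne0$ not divisible by $\gcd(\beta_0,\dots,\beta_{i-1})$. They satisfy $\gcd(\beta_0,\dots,\beta_i)=e_i$, $\overline\beta_0=\beta_0$, $\overline\beta_1=\beta_1$ and $\overline\beta_{i+1}=n_i\overline\beta_i+\beta_{i+1}-\beta_i$. So $S$ and $(\beta_i)$ determine each other. For $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$ one has $\operatorname{ord}(\varphi(t)-\varphi(\varepsilon t))=\beta_i$.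
* **(F2)** $\mathcal O/(h)\subset\mathbb C\{t\}$ contains $t^c\mathbb C\{t\}$ and has codimension $c/2$. Moreover $c=\sum_{i=1}^g(e_{i-1}-e_i)\beta_i-n+1$, and $\dim\mathcal O/(h,k)=\operatorname{ord}_tk(t^n,\varphi(t))$.
* **(F3)** The topological criterion recalled in Section 1.
* **(F4)** Milnor's formula $\mu=2\delta-r+1$, with $r$ the number of branches; also $\tau\le\mu$, with equality if $f\in(f_x,f_y)$. (Only used in Section 10.)

**A running example.** Let $C_1$ be $x=t^4,\ y=t^6+t^7$. Then $(\beta_0,\beta_1,\beta_2)=(4,6,7)$, $(e_0,e_1,e_2)=(4,2,1)$, $n_1=n_2=2$, $\overline\beta_2=2\cdot6+7-6=13$, so $S=\langle4,6,13\rangle$, $c=2\cdot6+1\cdot7-4+1=16$, $N=2$, $I_0=26$. Its equation is $f_1=(y^2-x^3)^2-4x^5y-x^7$.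

The question is taken from Patricio Almirón and Marcelo E. Hernandes, "The Tjurina number of a plane curve with two branches and high intersection multiplicity", arXiv:2501.12836 (2025). It comes with a known result: for $I>n_g\overline\beta_g$ every curve in the class has $\tau=2I+c-1$. Prove or disprove: if $I=n_g\overline\beta_g$, the minimal Tjurina number in the class is $2I+c$. The answer is that the statement holds.

**Theorem 3.** Let $C=C_1\cup C_2$ have two singular branches with the same semigroup $S$, and let $I=[C_1,C_2]_0$.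

* **(A)** If $I=I_0$, then $\tau(C)\ge2I+c$ for every such $C$, and equality holds for some curve in the equisingularity class of $C$. Hence $\tau_{\min}=2I+c$.
* **(B)** Let $C_1$ be any branch with semigroup $S$, with Puiseux parametrization $x=t^n$, $y=Y(t)+a_1t^{\beta_g}+\cdots$, where $Y$ collects the terms of order $<\beta_g$. The branches $C_2$ with semigroup $S$ and $[C_1,C_2]_0=I_0$ are exactly those parametrized by $x=t^n,\ y=Y(t)+t^{\beta_g}(a+s_1t+s_2t^2+\cdots)$ with $a\neq0$, $a^N\ne a_1^N$. For each such $a$ there is a nonzero polynomial $\Pi(s_1,s_2)$, depending only on $C_1$ and $a$, such that $\Pi(s_1,s_2)\ne0$ implies $\tau(C_1\cup C_2)=2I_0+c$, whatever $s_3,s_4,\dots$ are.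
* **(C)** If $I=I_0$, then $\tau$ is not constant on the equisingularity class. If $n\ge3$, then for every $C_1$ and every admissible $a$ there is a $C_2$ as in (B) with $\tau\ge2I+c+1$. If $g=1$, the maximum of $\tau$ on the class is $\mu=2I+2c-1$.
* **(D)** If $I>I_0$, then $\tau(C)=2I+c-1$.

For $S=\langle4,6,13\rangle$ and $I=26$, part (A) gives $\tau_{\min}=52+16=68$.

## 3. A common normal form for the two branches

**Step 1 (a formula for $I_0$).** We express $I_0$ by the $\beta_i$, because contact orders are measured by them. Claim: $e_{\ell-1}\overline\beta_\ell=\sum_{i\le\ell}(e_{i-1}-e_i)\beta_i+e_\ell\beta_\ell$. For $\ell=1$ both sides are $e_0\beta_1$. Since $e_\ell n_\ell=e_{\ell-1}$, the recursion in (F1) and induction give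
$$e_\ell\overline\beta_{\ell+1}=e_{\ell-1}\overline\beta_\ell+e_\ell\beta_{\ell+1}-e_\ell\beta_\ell=\sum_{i\le\ell}(e_{i-1}-e_i)\beta_i+e_\ell\beta_{\ell+1},$$
and $e_\ell\beta_{\ell+1}=(e_\ell-e_{\ell+1})\beta_{\ell+1}+e_{\ell+1}\beta_{\ell+1}$, which is the claim for $\ell+1$. For $\ell=g$, using (F2),
$$I_0=\sum_{i=1}^g(e_{i-1}-e_i)\beta_i+\beta_g=c+n-1+\beta_g.\tag{4}$$
As $\beta_i>n$ for $i\ge1$, we get $I_0>n(n-1)+n=n^2$.

**Step 2 (contact of the two series).** Assume $I\ge I_0$. Branches of multiplicity $n$ with distinct tangents meet with multiplicity $n^2<I_0$, so $C_1$ and $C_2$ have the same tangent; choose coordinates in which it is not $x=0$. Let $f_1,f_2$ be the Weierstrass polynomials, $\varphi_1=\sum c_jt^j$ and $\varphi_2$ the series of (F1), and $f=f_1f_2$. Replacing $\varphi_2(t)$ by a conjugate $\varphi_2(\varepsilon t)$, we make $\gamma=\operatorname{ord}(\varphi_2-\varphi_1)$ maximal. It is finite, as the branches differ.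

For $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$ we claim $\operatorname{ord}(\varphi_2(t)-\varphi_1(\varepsilon t))=\min(\gamma,\beta_i)$. The difference is the sum of $\varphi_2(t)-\varphi_1(t)$, of order $\gamma$, and $\varphi_1(t)-\varphi_1(\varepsilon t)$, of order $\beta_i$. So the order is at least the minimum, with equality if $\gamma\ne\beta_i$. If $\gamma=\beta_i$, it is at most $\gamma$ by maximality, since $\varphi_2(t)-\varphi_1(\varepsilon t)$ has the same order as $\varphi_2(\varepsilon^{-1}t)-\varphi_1(t)$. Summing over $\varepsilon\in\mu_n$,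
$$I=\operatorname{ord}f_1(t^n,\varphi_2(t))=\sum_{i=1}^g(e_{i-1}-e_i)\min(\gamma,\beta_i)+\gamma .$$
This is strictly increasing in $\gamma$ and, by (4), equals $I_0$ at $\gamma=\beta_g$. So $\gamma\ge\beta_g$, and $r:=I-I_0=\gamma-\beta_g$.

**Step 3 (the normal form).** With $Y=\sum_{j<\beta_g}c_jt^j$ we can therefore write
$$\varphi_i(t)=Y(t)+t^{\beta_g}z_i(t),\qquad z_i\in\mathbb C\{t\},\qquad a_1:=z_1(0)\ne0,\quad a:=z_2(0)\neq0;$$
the constants are nonzero because $\beta_g$ is a characteristic exponent of both branches.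

* If $r\ge1$, then $\operatorname{ord}(z_2-z_1)=r$, and in particular $a=a_1$.
* If $r=0$, then for $\varepsilon\in\mu_N$ we have $Y(\varepsilon t)=Y(t)$, since all exponents in $Y$ are divisible by $e_{g-1}=N$. So maximality of $\gamma=\beta_g$ says $a\ne\varepsilon^{\beta_g}a_1$. As $\gcd(\beta_g,N)=e_g=1$, the numbers $\varepsilon^{\beta_g}$ run through $\mu_N$, and the condition is $a^N\ne a_1^N$.

**Step 4 (converse).** Let $z_2$ be any series with $a\ne0$, $a^N\neq a_1^N$. Then $\varphi_2$ has characteristic exponents $(\beta_i)$, hence semigroup $S$. For $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$ with $i<g$, $\operatorname{ord}(\varphi_2(t)-\varphi_1(\varepsilon t))=\beta_i$, because $\varphi_2-\varphi_1$ has order $\ge\beta_g>\beta_i$. For $\varepsilon\in\mu_N$ the order is $\beta_g$. So $I=\sum_{i<g}(e_{i-1}-e_i)\beta_i+N\beta_g=I_0$ by (4). This proves the description of the branches $C_2$ in (B).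

In the running example, these are $x=t^4$, $y=t^6+t^7(a+s_1t+\cdots)$ with $a\ne0,\pm1$.

Write $\phi_i(t)=(t^n,\varphi_i(t))$ and $h|_i=h\circ\phi_i$. Since $f_{i,y}|_i=\prod_{\varepsilon\ne1}(\varphi_i(t)-\varphi_i(\varepsilon t))$, (F1) and (F2) give
$$\operatorname{ord}f_{i,y}|_i=\sum_k(e_{k-1}-e_k)\beta_k=c+n-1.\tag{5}$$

## 4. The Tjurina number through two value sets

Let $\Omega=\mathcal O\,dx\oplus\mathcal O\,dy$. For $\omega=p\,dx+q\,dy$ let $G_i(\omega)=nt^np|_i+t\varphi_i'q|_i$, that is, $\phi_i^*\omega=G_i(\omega)\,dt/t$. Put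
$$M=\{\omega\in\Omega:G_1(\omega)=0\},\qquad\mathfrak A=\{q|_1:\ p\,dx+q\,dy\in M\},\qquad\mathfrak B=G_2(M),$$
$$\Lambda_A=\beta_g+\operatorname{ord}(\mathfrak A\setminus0),\quad\Lambda_B=\operatorname{ord}(\mathfrak B\setminus0),\quad\lambda_A=\#(\mathbb N\setminus\Lambda_A),\quad\lambda_B=\#(\mathbb N\setminus\Lambda_B).$$
So $M$ consists of the forms that vanish on $C_1$; $\mathfrak B$ is what $C_2$ sees of them, and $\mathfrak A$ will compute $\tau_1$.

**Example.** For $y^2=x^m$, Step 2 in Section 1 says that $M$ is generated by $\eta=-my\,dx+2x\,dy$ and $df_1$. So $\mathfrak A=(x,y)\mathcal O_1$ has orders $S\setminus\{0\}$, and $\Lambda_A=\{m+2,m+4,\dots,2m-1\}\cup[2m,\infty)$. Under the genericity condition of Section 1, $\Lambda_B=\{m+3,m+5,\dots,2m-2\}\cup[2m,\infty)$.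

**Lemma 4.** Let $I\ge I_0$.

* (i) $\mathfrak A\supset t^c\mathbb C\{t\}$, so $\Lambda_A\supset[I_0-n+1,\infty)\supset[I_0-1,\infty)$.
* (ii) $\mathfrak B\supset t^{I+c}\mathbb C\{t\}$.
* (iii) 
$$\tau(C)=I+I_0+c-1+\lambda_B-\lambda_A.\tag{6}$$

*Proof.* (i) Let $\kappa\in t^c\mathbb C\{t\}$. Since $\operatorname{ord}\varphi_1\ge n$, the series $-\kappa\varphi_1'/(nt^{n-1})$ also lies in $t^c\mathbb C\{t\}\subset\mathcal O_1$. Lift $\kappa$ to $q$ and this series to $p$; then $p\,dx+q\,dy\in M$. By (4), $c+\beta_g=I_0-n+1$, and $n\ge2$.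

(ii) $M$ is an $\mathcal O$-module, so $\mathfrak B$ is an $\mathcal O_2$-module. We have $df_1\in M$, and $G_2(df_1)=t\frac d{dt}(f_1|_2)$ has order $I$. So $\mathfrak B\supset t^c\mathbb C\{t\}\cdot G_2(df_1)=t^{I+c}\mathbb C\{t\}$.

(iii) Let $\chi=q\partial_x-p\partial_y$ correspond to $\omega$. By (2), $(\chi f_i)|_i=-\frac{f_{i,y}|_i}{nt^n}G_i(\omega)$, and by (5) the factor has order $c-1$. For $i=1$: $\chi f_1\in(f_1)$ if and only if $\omega\in M$. For $i=2$: the set $\mathfrak b$ of Lemma 1 is $u\,t^{c-1}\mathfrak B$ with a unit $u$, so $\dim\mathcal O_2/\mathfrak b=c-1+\lambda_B-\frac c2$.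

It remains to compute $\tau_1$. By (2) for $i=1$, $\mathfrak A=\{q\in\mathcal O_1:qf_{1,x}\in f_{1,y}\mathcal O_1\}$. Multiplication by $f_{1,x}$ thus induces $\mathcal O_1/\mathfrak A\cong J_1/f_{1,y}\mathcal O_1$. The right side has dimension $(c+n-1)-\tau_1$ by (5). The left side has dimension $(\lambda_A-\beta_g)-\frac c2$. With (4), $\tau_1=I_0+\frac c2-\lambda_A$. Inserting both values in (1) gives (6). $\square$

Neither $\lambda_A$ nor $\lambda_B$ can be computed from $S$: already $\lambda_A=I_0+\frac c2-\tau_1$ depends on the analytic type of $C_1$. The plan is to compare them instead.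

## 5. Lowest terms in the coordinates $(t,z)$, and why the value sets differ

Both $\mathfrak A$ and $\mathfrak B$ come from the same forms, so we look at a form near both branches at once. Let
$$\Theta(t,z)=(t^n,\ Y(t)+zt^{\beta_g}),\qquad\text{so that}\quad\phi_i(t)=\Theta(t,z_i(t)).$$
Call $\omega=p\,dx+q\,dy$ **reduced** if $p,q\in\mathbb C\{x\}[y]$ have $y$-degree $<n$. For reduced $\omega$ write
$$\Theta^*\omega=B\,\frac{dt}t+A\,dz,\qquad B=\sum_jB_j(z)t^j,\qquad A=t^{\beta_g}\,q\circ\Theta=\sum_jA_j(z)t^j,$$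
with $B=nt^n\,p\circ\Theta+(tY'+\beta_gzt^{\beta_g})\,q\circ\Theta$; both lie in $\mathbb C\{t\}[z]$. If $A=0$ then $q=0$, and if also $B=0$ then $p=0$. So for $\omega\ne0$ we may put $\nu(\omega)=\min\{j:(B_j,A_j)\neq(0,0)\}$. Pulling back along $z=z_i(t)$,
$$G_i(\omega)=B(t,z_i(t))+tz_i'(t)A(t,z_i(t)),\qquad t^{\beta_g}q|_i=A(t,z_i(t)).\tag{7}$$

**A first attempt.** Let $\omega\in M$ be reduced, $d=\nu(\omega)$, $I=I_0$. If $A_d(a_1)\ne0$, then $\omega$ contributes $d$ to $\Lambda_A$. The coefficient of $t^d$ in $G_2(\omega)$ is $B_d(a)$, and if this is nonzero, $\omega$ contributes $d$ to $\Lambda_B$. If this always happened one would expect $\Lambda_A=\Lambda_B$, and (6) would give $\tau=2I+c-1$. That contradicts Proposition 2, and the failure is visible on the form $\eta$ of Section 4. With $Y=0$, $n=2$, $\beta_g=m$,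
$$\Theta^*\eta=-mzt^m\cdot2t\,dt+2t^2(mzt^{m-1}dt+t^m\,dz)=2t^{m+2}\,dz .$$
So $d=m+2$, $A_d=2$, but $B_d=0$ identically: the value $m+2$ of $\Lambda_A$ is lost and reappears, at the earliest, as $m+3$.

Moreover, a value that moves up by one can collide with a value that stays. In the same example the value $2m-1\in\Lambda_A$ (from $x^{(m-3)/2}\eta$) would move to $2m$, which is already taken by $df_1$: $f_1\circ\Theta=t^{2m}(z^2-1)$, so $B_{2m}=2m(z^2-1)$ does not vanish at $a$. In Section 1 we resolved this collision by moving on to $2m+1$, with the help of $s_2$.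

So we need to know, for each $d$, whether $B_d$ vanishes identically or survives at $a$, and that $A_d(a_1)\neq0$. This is a statement about the lowest terms $(B_d,A_d)$ alone.

**The case $g=1$.** Here $N=n$, and the formula for $B$ shows $\deg_zB\le n$, $\deg_zA\le n-1$, and that the coefficient of $z^n$ in $B$ comes only from $\beta_1z\,t^{\beta_1}q\circ\Theta=\beta_1zA$. Hence the coefficient $b$ of $z^n$ in $B_d$ and the coefficient $\alpha$ of $z^{n-1}$ in $A_d$ satisfy $b=\beta_1\alpha$. For $g\ge2$ we have $N<n$. The degrees of $B$ and $A$ in $z$ can still be as large as $n$ and $n-1$, while we shall need degrees at most $N$ and $N-1$ in the lowest terms, and some substitute for $b=\beta_1\alpha$. The substitute is a condition that excludes nonpositive real ratios.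

## 6. Newton polygons at the characteristic levels

Call a pair $(b,\alpha)\in\mathbb C^2\setminus\{0\}$ **bad** if $\alpha=0$ or $b/\alpha\in(-\infty,0]$.

**Lemma 5.** Let $\omega\ne0$ be reduced and $d=\nu(\omega)$.

* (a) Every monomial $z^j$ occurring in $B_d$ or in $zA_d$ satisfies $j\beta_g\equiv d\pmod N$.
* (b) $\deg B_d\le N$ and $\deg A_d\le N-1$.
* (c) Let $b$ be the coefficient of $z^N$ in $B_d$ and $\alpha$ that of $z^{N-1}$ in $A_d$. If $(b,\alpha)\ne(0,0)$, then $(b,\alpha)$ is not bad.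

The idea is to follow $\omega$ from the first characteristic exponent, where the bound $\deg<n$ gives control, to the last one. At each level the symmetry under roots of unity forces zeros at one point to be repeated, and this makes degrees drop by the factor $n_\ell$ from one level to the next.

*Proof.* **Step 1 (the Newton diagram).** We set up one diagram that contains all levels. Substitute $x=t^n$, $y=Y(t)+v$. Then
$$\omega=\mathsf b\,\frac{dt}t+\mathsf a\,\frac{dv}v,\qquad\mathsf b=nt^np+tY'q,\quad\mathsf a=vq,$$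
in $\mathbb C\{t\}[v]$, with $\deg_v\mathsf b\le n-1$, $\deg_v\mathsf a\le n$ and $v\mid\mathsf a$. For $P=(i,j)$ let $b_P,a_P$ be the coefficients of $t^iv^j$ in $\mathsf b,\mathsf a$, and let $\Delta=\{P:(b_P,a_P)\neq0\}$, a nonempty set. For $1\le\ell\le g$ let $D_\ell=\min_\Delta(i+\beta_\ell j)$, and let $F_\ell$ be the finite set of points of $\Delta$ attaining it. Let $T_\ell\in F_\ell$ be the point with the largest $j=:r_\ell^-$ and $U_\ell\in F_\ell$ the point with the smallest $j=:r_\ell^+$. Then for $\ell<g$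
$$r_\ell^+\ge r_{\ell+1}^-,\quad\text{with equality only if }U_\ell=T_{\ell+1}.\tag{8}$$
Indeed, let $U_\ell=(i,j)$ and $T_{\ell+1}=(i',j')$. Then $i+\beta_\ell j\le i'+\beta_\ell j'$ and $i'+\beta_{\ell+1}j'\le i+\beta_{\ell+1}j$. Adding, $(\beta_{\ell+1}-\beta_\ell)(j'-j)\le0$, so $j\ge j'$; and if $j=j'$, the two inequalities give $i=i'$.

**Step 2 (initial forms at level $\ell$).** We identify the lowest terms of $\omega$ at level $\ell$ with the points of $F_\ell$. Put $v=t^{\beta_\ell}\zeta$, so $dv/v=\beta_\ell\,dt/t+d\zeta/\zeta$. The term of lowest order in $t$ is $t^{D_\ell}(\tilde B\,dt/t+\tilde A\,d\zeta)$ with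
$$\tilde B=\sum_{P\in F_\ell}b_P^\ell\zeta^j,\qquad\zeta\tilde A=\sum_{P\in F_\ell}a_P\zeta^j,\qquad b_P^\ell:=b_P+\beta_\ell a_P,\qquad(b_P^\ell,a_P)\ne(0,0).$$
Here $\tilde A$ is a polynomial because $v\mid\mathsf a$. Let $\gamma_\ell=c_{\beta_\ell}\ne0$ for $\ell<g$, and $\gamma_g=0$. Put $B^{(\ell)}(z)=\tilde B(z-\gamma_\ell)$, $A^{(\ell)}(z)=\tilde A(z-\gamma_\ell)$ and
$$\Theta_\ell(t,z)=\Big(t^n,\ \sum_{j<\beta_\ell}c_jt^j+zt^{\beta_\ell}\Big).$$
The coordinates are related by $Y+t^{\beta_\ell}\zeta=\sum_{j<\beta_\ell}c_jt^j+zt^{\beta_\ell}$, that is, $\zeta=z-\gamma_\ell-t\rho(t)$ with a polynomial $\rho$, and $d\zeta=dz-t(t\rho)'\,dt/t$. The terms with $\rho$ only affect higher orders in $t$. So the lowest order term of $\Theta_\ell^*\omega$ is $t^{D_\ell}(B^{(\ell)}dt/t+A^{(\ell)}dz)$. For $\ell=g$ we have $\Theta_g=\Theta$, hence $D_g=d$, $B^{(g)}=B_d$, $A^{(g)}=A_d$.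

**Step 3 (symmetry).** We show that few monomials occur. Now $n$ and all $j<\beta_\ell$ with $c_j\ne0$ are divisible by $e_{\ell-1}$. Hence $\Theta_\ell(\varepsilon t,\varepsilon^{-\beta_\ell}z)=\Theta_\ell(t,z)$ for $\varepsilon\in\mu_{e_{\ell-1}}$, and $\Theta_\ell^*\omega$ is invariant under this substitution. A term $t^{D}z^j\,dt/t$ or $t^Dz^{j-1}dz$ is multiplied by $\varepsilon^{D-\beta_\ell j}$. So every $z^j$ in $B^{(\ell)}$ or in $zA^{(\ell)}$ satisfies $j\beta_\ell\equiv D_\ell\pmod{e_{\ell-1}}$. For $\ell=g$ this is (a).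

Since $\gcd(\beta_\ell,e_{\ell-1})=e_\ell$, all these $j$ are congruent modulo $m:=n_\ell$. Thus
$$B^{(\ell)}=z^kP(z^m),\qquad zA^{(\ell)}=z^kR(z^m),\qquad0\le k<m,\qquad R(0)=0\text{ if }k=0.\tag{9}$$
We record two facts.

* Translation preserves leading terms. So $r_\ell^-=\max(\deg B^{(\ell)},\deg zA^{(\ell)})$, and the coefficients of $z^{r_\ell^-}$ in $B^{(\ell)}$ and $zA^{(\ell)}$ are $(b_{T_\ell}^\ell,a_{T_\ell})$.
* Let $\ell<g$, $\gamma=\gamma_\ell$, $r^+=r_\ell^+$. At $z=\gamma$, $B^{(\ell)}$ vanishes to order $\ge r^+$ and $A^{(\ell)}$ to order $\ge r^+-1$. The coefficients of $(z-\gamma)^{r^+}$ and $(z-\gamma)^{r^+-1}$ are $(b_{U_\ell}^\ell,a_{U_\ell})$. As $\gamma\ne0$, near $z=\gamma$ the function $z$ is a unit and $z^m-\gamma^m$ has a simple zero. So $P(w)$ and $R(w)$ vanish at $w=\gamma^m$ to orders $\ge r^+$ and $\ge r^+-1$.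

**Step 4 (degree bounds).** We prove
$$r_\ell^-\le e_{\ell-1}\quad(1\le\ell\le g),\qquad r_\ell^+\le e_\ell\quad(1\le\ell<g).\tag{10}$$
First, for $\ell<g$, we have $r_\ell^-\ge1+m(r_\ell^+-1)$ with $m=n_\ell$. If $r_\ell^+=0$, the right side is $1-m<0$. Let $r_\ell^+\ge1$. If $P\neq0$, then $\deg P\ge r^+$ and $\deg B^{(\ell)}\ge mr^+$. If $P=0$, then $R\ne0$. For $k\ge1$ we get $\deg zA^{(\ell)}\ge k+m(r^+-1)\ge1+m(r^+-1)$. For $k=0$, $R$ vanishes at $0$ and to order $\ge r^+-1$ at $\gamma^m\ne0$, so $\deg R\ge r^+$ and $\deg zA^{(\ell)}\ge mr^+$. In all cases the inequality holds.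

Consequently $r_\ell^+\ge e_\ell+1$ implies $r_\ell^-\ge1+n_\ell e_\ell=e_{\ell-1}+1$. For $\ell\ge2$, by (8), $r_\ell^-\ge e_{\ell-1}+1$ implies $r_{\ell-1}^+\ge e_{\ell-1}+1$. So if one of the inequalities (10) failed, we could descend to $r_1^-\ge e_0+1=n+1$. This is impossible, since $\deg_v\mathsf b\le n-1$ and $\deg_v\mathsf a\le n$. This proves (10). For $\ell=g$ the first inequality is (b).

**Step 5 (excluding bad leading pairs).** Let $H_\ell$ be the statement "$r_\ell^-=e_{\ell-1}$ and $(b_{T_\ell}^\ell,a_{T_\ell})$ is bad". We show that $H_g$ is false, by descending to $H_1$.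

*$H_1$ is false.* If $r_1^-=n$, then $b_{T_1}=0$ because $\deg_v\mathsf b\le n-1$. So $a_{T_1}\ne0$ and $b_{T_1}^1/a_{T_1}=\beta_1>0$.

*$H_{\ell+1}$ implies $H_\ell$, for $1\le\ell<g$.* Assume $H_{\ell+1}$ and put $s:=e_\ell$. By (8) and (10), $s=r_{\ell+1}^-\le r_\ell^+\le s$, so $r_\ell^+=s$ and $U:=U_\ell=T_{\ell+1}$. Moreover $b_U^\ell=b_U^{\ell+1}-(\beta_{\ell+1}-\beta_\ell)a_U$. Either $a_U=0$, and then $b_U^\ell=b_U^{\ell+1}\ne0$; or $a_U\ne0$, and then $b_U^\ell/a_U=b_U^{\ell+1}/a_U-(\beta_{\ell+1}-\beta_\ell)$ is a negative real number. In both cases $(b_U^\ell,a_U)$ is bad and $b_U^\ell\neq0$, so $P\ne0$ in (9).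

Then $\deg P\ge s$, and
$$k+ms\le\deg B^{(\ell)}\le r_\ell^-\le e_{\ell-1}=ms .$$
Hence $k=0$, $r_\ell^-=e_{\ell-1}$ and $P=\lambda(w-\gamma^m)^s$ with $\lambda\ne0$. Also $\deg R\le s$, $R(0)=0$, and $R$ has order $\ge s-1$ at $\gamma^m$. So $R=\eta\,w(w-\gamma^m)^{s-1}$ for some $\eta\in\mathbb C$. Reading off the coefficients of $z^{ms}$, $(b_{T_\ell}^\ell,a_{T_\ell})=(\lambda,\eta)$.

On the other hand, expanding $B^{(\ell)}=\lambda(z^m-\gamma^m)^s$ and $A^{(\ell)}=\eta z^{m-1}(z^m-\gamma^m)^{s-1}$ at $z=\gamma$ gives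
$$(b_U^\ell,a_U)=(m\gamma^{m-1})^s\,(\lambda,\ \eta/m).$$
This pair is bad. Badness depends only on whether the second entry vanishes and on the ratio up to a positive factor, so $(\lambda,\eta)$ is bad, and $H_\ell$ holds.

Hence $H_g$ is false. In (c), if $(b,\alpha)\ne0$, then by (b) $r_g^-=N=e_{g-1}$ and $(b,\alpha)=(b_{T_g}^g,a_{T_g})$, which is therefore not bad. $\square$

**Example.** Take the running example and $\omega=df_1$, which is reduced. With $x=t^4$, $y=t^6+v$,
$$f_1=v^4+4t^6v^3+4t^{12}v^2-4t^{20}v-4t^{26}-t^{28}.$$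
For $df_1$, a monomial $\kappa\,t^iv^j$ of $f_1$ gives $(b_P,a_P)=\kappa(i,j)$. At level 1 ($i+6j$ minimal, $D_1=24$): $F_1=\{(0,4),(6,3),(12,2)\}$. At level 2 ($i+7j$ minimal, $D_2=26$): $F_2=\{(12,2),(26,0)\}$. So $r_1^-=4=e_0$, $r_1^+=r_2^-=2=e_1$ and $U_1=T_2=(12,2)$. The ratios $b^\ell/a$ are $6=\beta_1$ at $T_1$, then $96/8=12=n_1\cdot6$ at $U_1$ for level 1, then $104/8=13=12+(\beta_2-\beta_1)$ at $T_2$ for level 2. Directly, $f_1\circ\Theta=4(z^2-1)t^{26}+\cdots$, so $B_{26}=104(z^2-1)$ and $A_{26}=8z$.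

## 7. Leading terms of the forms that vanish on $C_1$

Let $M_0$ be the space of reduced forms in $M$. We have $f_1\Omega\subset M$. Weierstrass division of $p$ and $q$ by $f_1$ writes each form uniquely as a reduced form plus an element of $f_1\Omega$. Hence $M=M_0\oplus f_1\Omega$. Let $M_0^{\ge d}=\{\omega\in M_0:\nu(\omega)\ge d\}\cup\{0\}$, a vector subspace.

**Lemma 6.** Let $0\ne\omega\in M_0$ and $d=\nu(\omega)$.

* **(E)** If $N\nmid d$: $B_d=0$ and $A_d=\alpha z^{k-1}$ with $\alpha\ne0$, where $1\le k<N$ and $k\beta_g\equiv d\pmod N$.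
* **(H)** If $N\mid d$: $B_d=b(z^N-a_1^N)$ and $A_d=\alpha z^{N-1}$ with $\alpha\ne0$, $b\ne0$, $b/\alpha\notin(-\infty,0]$.

Moreover $\Lambda_A=\nu(M_0\setminus0)$, and $\dim M_0^{\ge d}/M_0^{\ge d+1}$ is $1$ if $d\in\Lambda_A$ and $0$ otherwise.

*Proof.* By (7), the coefficient of $t^d$ in $G_1(\omega)=0$ is $B_d(a_1)$, so $B_d(a_1)=0$. Let $0\le k<N$ with $k\beta_g\equiv d\pmod N$. Since $\gcd(\beta_g,N)=1$, this $k$ is unique, and $k=0$ if and only if $N\mid d$. By Lemma 5(a),(b), the exponents $j$ in $B_d$ and $zA_d$ satisfy $j\equiv k\pmod N$ and $j\le N$, and $j\ge1$ for $zA_d$.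

If $k\ge1$, then $j=k$, so $B_d=\beta z^k$ and $A_d=\alpha z^{k-1}$. From $B_d(a_1)=0$ and $a_1\ne0$ we get $\beta=0$; as $(B_d,A_d)\neq0$, $\alpha\neq0$.

If $k=0$, then $B_d=bz^N+b_0$ and $A_d=\alpha z^{N-1}$, and $B_d(a_1)=0$ gives $B_d=b(z^N-a_1^N)$. So $(b,\alpha)\ne0$, and Lemma 5(c) says that $(b,\alpha)$ is not bad: $\alpha\neq0$ and $b/\alpha\notin(-\infty,0]$, in particular $b\ne0$.

In both cases $A_d(a_1)\ne0$, so $\beta_g+\operatorname{ord}q|_1=d$ by (7). Since $f_1\Omega$ contributes $0$ to $\mathfrak A$, we get $\Lambda_A=\nu(M_0\setminus0)$. Finally, for fixed $d$, $\omega\mapsto\alpha$ is a linear map on $M_0^{\ge d}$ (the coefficient of a fixed monomial in $A_d$) with kernel $M_0^{\ge d+1}$. $\square$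

Put $H=\Lambda_A\cap N\mathbb Z$. As $N\mid I_0$ and $N\ge2$, Lemma 4(i) gives $I_0-1\in\Lambda_A\setminus H$. Also, $H$ contains no two consecutive integers. Let
$$h_0=\#(\Lambda_A\cap[0,I_0-2])=\dim M_0/M_0^{\ge I_0-1}.$$
By Lemma 4(i) all gaps of $\Lambda_A$ lie in $[0,I_0-2]$, so
$$\lambda_A=I_0-1-h_0.\tag{11}$$

## 8. The lower bound $\tau\ge2I+c$

Let $I=I_0$. As in Step 4 of Section 1, we truncate at $t^I$. The map $M\to\mathbb C\{t\}/(t^I)$ induced by $G_2$ kills two subspaces.

* It kills $f_1\Omega$, because $G_2(f_1\theta)=f_1|_2\,G_2(\theta)$ and $\operatorname{ord}f_1|_2=I$.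
* It kills $M_0^{\ge I-1}$. By (7), $\operatorname{ord}G_2(\omega)\ge\nu(\omega)$, and the coefficient of $t^{\nu(\omega)}$ is $B_{\nu(\omega)}(a)$. If $\nu(\omega)=I-1$, then $N\nmid\nu(\omega)$, and this coefficient vanishes by Lemma 6(E).

The second point is the whole difference between $2I+c-1$ and $2I+c$: the value $I-1$ of $\Lambda_A$ is always pushed to $I$ or beyond.

So $G_2$ induces a linear map $\bar G:M_0/M_0^{\ge I-1}\to\mathbb C\{t\}/(t^I)$ whose image is the image of $\mathfrak B$. Counting orders, $\#(\Lambda_B\cap[0,I-1])=h_0-\dim\ker\bar G$. Hence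
$$\lambda_B=I-h_0+\dim\ker\bar G+\#\big([I,\infty)\setminus\Lambda_B\big).$$
Inserting this and (11) in (6) with $I=I_0$ gives the exact formula
$$\tau(C)=2I+c+\dim\ker\bar G+\#\big([I,\infty)\setminus\Lambda_B\big).\tag{12}$$
In particular $\tau(C)\ge2I+c$ for every curve in the class.

## 9. Moving values by one or two: equality for generic $(s_1,s_2)$

Let $I=I_0$ and fix $C_1$ and $a$ with $a\ne0$, $a^N\neq a_1^N$. Let $z_2=a+s_1t+s_2t^2+\cdots$. By (12) we must make $\bar G$ injective and $\Lambda_B\supset[I,\infty)$.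

**Step 1 (the first three coefficients).** We expand (7) to see where $s_1$ and $s_2$ enter. For reduced $\omega$ with $\nu(\omega)=d$,
$$\begin{aligned}[t^d]G_2(\omega)&=B_d(a),\\ [t^{d+1}]G_2(\omega)&=B_{d+1}(a)+s_1\big(B_d'(a)+A_d(a)\big),\\ [t^{d+2}]G_2(\omega)&=s_2\big(B_d'(a)+2A_d(a)\big)+Q_\omega(s_1),\end{aligned}\tag{13}$$
where
$$Q_\omega(s_1)=B_{d+2}(a)+s_1\big(B_{d+1}'(a)+A_{d+1}(a)\big)+s_1^2\big(\tfrac12B_d''(a)+A_d'(a)\big)$$
depends only on $\omega$ and $a$. This follows by inserting $z_2$ in $B_d,B_{d+1},B_{d+2}$ and $tz_2'=s_1t+2s_2t^2+\cdots$ in front of $A$.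

**Step 2 (a target for each value).** For each $d\in\Lambda_A$ fix $\omega_d\in M_0$ with $\nu(\omega_d)=d$; this choice depends only on $C_1$. Write $B^{[d]},A^{[d]}$ for its components. By Lemma 6 and $a^N\ne a_1^N$: $A_d^{[d]}(a)\neq0$ always, $B_d^{[d]}(a)\ne0$ if $d\in H$, and $B_d^{[d]}\equiv0$ if $d\notin H$.

If $d\in H$, then $\operatorname{ord}G_2(\omega_d)=d$. So $H\subset\Lambda_B$: these values stay.

If $d\in\Lambda_A\setminus H$, let $\psi(d)$ be the least integer $>d$ not in $H$. As $H$ has no two consecutive elements, $\psi(d)\in\{d+1,d+2\}$. Put $L_d=B_{d+1}^{[d]}(a)+s_1A_d^{[d]}(a)$, which by (13) is $[t^{d+1}]G_2(\omega_d)$. We define a nonzero polynomial $\Pi_d(s_1,s_2)$ such that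
$$\Pi_d(s_1,s_2)\ne0\ \Longrightarrow\ \psi(d)\in\Lambda_B.\tag{14}$$

* If $\psi(d)=d+1$, put $\Pi_d=L_d$. It is nonzero since $A_d^{[d]}(a)\ne0$. If $\Pi_d(s_1,s_2)\neq0$, then $\operatorname{ord}G_2(\omega_d)=d+1$.
* If $\psi(d)=d+2$, then $d+1\in H$, and the value $d+1$ is already taken by $\omega_{d+1}$. We cancel it: let $\omega'=B_{d+1}^{[d+1]}(a)\,\omega_d-L_d\,\omega_{d+1}\in M_0$. The coefficient of $t^d$ in $G_2(\omega')$ is $0$, and that of $t^{d+1}$ is $B_{d+1}^{[d+1]}(a)L_d-L_dB_{d+1}^{[d+1]}(a)=0$. By (13) the coefficient of $t^{d+2}$ is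
$$\Pi_d=2s_2\,B_{d+1}^{[d+1]}(a)\,A_d^{[d]}(a)+(\text{a polynomial in }s_1),$$
because $[t^{d+2}]G_2(\omega_{d+1})$ is the second line of (13) for $\omega_{d+1}$ and involves only $s_1$. The coefficient of $s_2$ is nonzero, so $\Pi_d$ is a nonzero polynomial. If $\Pi_d(s_1,s_2)\ne0$, then $\operatorname{ord}G_2(\omega')=d+2$.

Let $\Pi=\prod\Pi_d$ over the finitely many $d\in\Lambda_A\setminus H$ with $d<I+c$. It is a nonzero polynomial that depends only on $C_1$ and $a$. From now on assume $\Pi(s_1,s_2)\neq0$.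

**Step 3 (values below $I$).** We show $\ker\bar G=0$. The map $\psi$ is injective: for $d<d'$ in $\Lambda_A\setminus H$ we have $d'\notin H$, so $\psi(d)\le d'<\psi(d')$. Its values lie outside $H$. For $d\le I-2$ we have $\psi(d)\le I-1$, because $I-1\notin H$. So $\Lambda_B\cap[0,I-1]$ contains the disjoint sets $H\cap[0,I-2]$ and $\psi\big((\Lambda_A\setminus H)\cap[0,I-2]\big)$, with $h_0$ elements in total. As $\#(\Lambda_B\cap[0,I-1])=h_0-\dim\ker\bar G$, the kernel is zero.

**Step 4 (values from $I$ on).** We show $[I,\infty)\subset\Lambda_B$. Let $j\ge I$. If $j\ge I+c$, then $j\in\Lambda_B$ by Lemma 4(ii). If $j\in H$, then $j\in\Lambda_B$ by Step 2. Otherwise $j<I+c$ and $j\notin H$. Let $d$ be the largest integer $<j$ not in $H$. Since $I-1\notin H$, we have $d\ge I-1$, so $d\in\Lambda_A\setminus H$ by Lemma 4(i). Also $d<I+c$, and $\psi(d)=j$, so $j\in\Lambda_B$ by (14).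

By (12), $\tau=2I+c$. With Step 4 of Section 3, this proves (B). Choosing $z_2=a+s_1t+s_2t^2$ with $\Pi(s_1,s_2)\ne0$ gives, by Section 3 and (F3), a curve in the given equisingularity class with $\tau=2I+c$. Together with Section 8 this proves (A): $\tau_{\min}=2I+c$. $\blacksquare$

In the case $\langle2,m\rangle$ we have $H=\{2m,2m+2,\dots\}$. Then $\psi$ sends $m+2,m+4,\dots,2m-3$ to $m+3,m+5,\dots,2m-2$, and sends $2m-1$ to $2m+1$. These are the values found in Section 1.

## 10. Larger Tjurina numbers in the same class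

Proof of (C). Let $I=I_0$.

**Step 1 ($n\ge3$: a kernel element for special $s_1,s_2$).** We choose $s_1,s_2$ against genericity. First we find $d\in\{I-2,I-3\}\cap(\Lambda_A\setminus H)$. If $n=3$, then $g=1$ and $N=3$; the number $d=I-2=I-n+1$ lies in $\Lambda_A$ by Lemma 4(i) and is not divisible by $3$. If $n\ge4$, both $I-2$ and $I-3$ lie in $\Lambda_A$ by Lemma 4(i), and one of them is not divisible by $N$.

For this $d$ we have $B_d^{[d]}\equiv0$ and $A_d^{[d]}(a)\ne0$. By (13), $[t^d]G_2(\omega_d)=0$, we can choose $s_1$ with $[t^{d+1}]G_2(\omega_d)=B_{d+1}^{[d]}(a)+s_1A_d^{[d]}(a)=0$, and then $s_2$ with $[t^{d+2}]G_2(\omega_d)=2s_2A_d^{[d]}(a)+Q_{\omega_d}(s_1)=0$. So $\operatorname{ord}G_2(\omega_d)\ge d+3\ge I$. As $d\le I-2$, the class of $\omega_d$ in $M_0/M_0^{\ge I-1}$ is nonzero, and it lies in $\ker\bar G$. By (12), $\tau\ge2I+c+1$. This works for every $C_1$ and every admissible $a$, and with (A) it shows that $\tau$ is not constant when $n\ge3$.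

**Step 2 ($g=1$: the maximum).** This includes $n=2$. Write $S=\langle n,m\rangle$, so $I=nm$. The curve $f=(y^n-x^m)(y^n-2x^m)$ lies in the class: both branches have semigroup $S$, and $y^n-2x^m$ has order $nm$ on $(t^n,t^m)$. It is quasi-homogeneous, so $f\in(f_x,f_y)$ and $\tau=\mu$. On the whole class $\delta=\frac c2+\frac c2+I$, so (F4) gives $\mu=2(c+I)-2+1=2I+2c-1$, and $\tau\le\mu$. So $2I+2c-1$ is the maximum. Since $1\notin S$, we have $c\ge2$, so the maximum exceeds $2I+c$, and $\tau$ is not constant. $\square$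

## 11. The case $I>n_g\overline\beta_g$

Proof of (D). Let $r=I-I_0\ge1$. By Section 3, $z_2-z_1=w_0t^r+\cdots$ with $w_0\ne0$, and $a=a_1$.

**Step 1 (a uniform shift by $r$).** We show that $\operatorname{ord}G_2(\omega)=\nu(\omega)+r$ for $0\ne\omega\in M_0$. Let $d=\nu(\omega)$. Subtracting $G_1(\omega)=0$ in (7),
$$G_2(\omega)=\big[B(t,z_2)-B(t,z_1)\big]+t(z_2-z_1)'A(t,z_2)+tz_1'\big[A(t,z_2)-A(t,z_1)\big].$$
Since $A$ is divisible by $t^d$, the bracket in the third term is divisible by $t^d(z_2-z_1)$. So the third term has order $\ge d+r+1$. The first two terms begin with $w_0B_d'(a_1)t^{d+r}$ and $rw_0A_d(a_1)t^{d+r}$. Therefore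
$$G_2(\omega)=w_0\big(B_d'(a_1)+rA_d(a_1)\big)t^{d+r}+\cdots .$$
In case (E) of Lemma 6 the coefficient is $w_0rA_d(a_1)\ne0$. In case (H) it is $w_0a_1^{N-1}(Nb+r\alpha)$, which is nonzero because $b/\alpha\notin(-\infty,0]$ and so $b/\alpha\ne-r/N$. Here the full strength of Lemma 5(c) is used, since $r\ge1$ is arbitrary.

**Step 2 (counting).** We deduce $\Lambda_B=\Lambda_A+r$. By Step 1 and Lemma 6, $\operatorname{ord}G_2(M_0\setminus0)=\Lambda_A+r$, so $\Lambda_A+r\subset\Lambda_B$. By Lemma 4(i), $\Lambda_A+r\supset[I_0-1+r,\infty)=[I-1,\infty)$. Elements of $G_2(f_1\Omega)$ have order $\ge I$. As $M=M_0\oplus f_1\Omega$, an element of $\mathfrak B$ of order $<I$ has the same order as its part in $G_2(M_0)$, and orders $\ge I$ lie in $\Lambda_A+r$ anyway. So $\Lambda_B=\Lambda_A+r$ and $\lambda_B=\lambda_A+r$. Finally (6) gives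
$$\tau(C)=I+I_0+c-1+r=2I+c-1.\qquad\square$$
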